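# Rank and dimension of torsion-free compact 2-adic Lie groups

## Without torsion, rank equals dimension

**Theorem 1.** If $G$ is a torsion-free compact $2$-adic Lie group, then $\mathrm{rk}(G)=\dim(G)$.

Together with fact (3) below, which is the same statement for odd primes, this says: for every prime $p$, every torsion-free compact $p$-adic Lie group $G$ satisfies $\mathrm{rk}(G)=\dim(G)$. The question is posed in B. Klopsch, "On the rank of compact p-adic Lie groups", arXiv:1001.0859 (2010).

Let us unpack the two sides. For a profinite group $G$, let $d(G)$ be the minimal cardinality of a topological generating set. All subgroups of profinite groups in these notes are closed, and generation is topological. The **rank** is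
$$\mathrm{rk}(G)=\sup\{d(H)\mid H\le G\}.$$
A topological group carries the structure of a compact $p$-adic Lie group if and only if it is profinite of finite rank and contains an open pro-$p$ subgroup. The structure is then unique. The dimension $\dim(G)$ is its dimension as a $p$-adic manifold, and $\dim(G)=d(U)$ for any open uniform pro-$p$ subgroup $U$ of $G$. Here **uniform** (short for uniformly powerful) can be taken to mean finitely generated, powerful and torsion-free. A pro-$2$ group $U$ is **powerful** if $[U,U]$ lies in the closed subgroup generated by all fourth powers.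

So $\dim(G)$ counts the generators of a small and very regular subgroup, while $\mathrm{rk}(G)$ asks for the worst subgroup anywhere in $G$. We take the following as known.

1. $\mathrm{rk}(G)\ge\dim(G)$ for every compact $p$-adic Lie group $G$.
2. $\mathrm{rk}(U)=\dim(U)$ for every uniform pro-$p$ group $U$.
3. If $p$ is odd and $G$ is a torsion-free compact $p$-adic Lie group, then $\mathrm{rk}(G)=\dim(G)$.

We refer to these as (1), (2), (3). Fact (1) is immediate from $\dim(G)=d(U)$. The issue is the upper bound for $p=2$.

Here are three examples that can be done by hand. They all use the inequality $d(H)\le d(H\cap A)+d(H/(H\cap A))$ for a normal subgroup $A$.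

* $\mathbb Z_2^n$ is uniform of dimension $n$, and its rank is $n$ by (2).
* Let $G=\langle a\rangle\rtimes\langle t\rangle$ with $\langle a\rangle\cong\langle t\rangle\cong\mathbb Z_2$ and $a^t=a^{-1}$. An element of finite order has trivial image in $\langle t\rangle$, so it lies in $\langle a\rangle$ and is trivial. Thus $G$ is torsion-free. The open subgroup $\langle a,t^2\rangle\cong\mathbb Z_2^2$ shows $\dim G=2$. For any $H\le G$, both $H\cap\langle a\rangle$ and $H/(H\cap\langle a\rangle)$ are procyclic, so $d(H)\le2$ and $\mathrm{rk}(G)=2$. Here $G$ itself is not uniform. Indeed $(t^ka^j)^4$ equals $t^{4k}a^{4j}$ for $k$ even and $t^{4k}$ for $k$ odd. So all fourth powers lie in $\langle t^4,a^4\rangle$, which does not contain $[a,t]=a^{-2}$. Hence (2) alone does not cover Theorem 1.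
* Let $G=\mathbb Z_2\rtimes\{\pm1\}$. Then $\dim G=1$. The quotient of $G$ by $2\mathbb Z_2$ is $C_2\times C_2$, so $d(G)=2$, and $\mathrm{rk}(G)>\dim(G)$. So torsion-freeness cannot simply be dropped.

The proof rests on a statement about finite groups. Call a finite $2$-group $G\ne1$ **d-maximal** if $d(H)<d(G)$ for every proper subgroup $H<G$. For a finite $2$-group $N$ write $N^m=\langle n^m\mid n\in N\rangle$. Then $\Phi(N)=N^2$, and $N$ is powerful iff $[N,N]\le N^4$.

**Theorem 2.** Let $G$ be a d-maximal finite $2$-group, $d=d(G)$, $N=\Phi(G)$. Then $[N,G]\le\Phi(N)$, $N$ is powerful, $N^{2^{d-1}}=1$, and hence $G$ has exponent dividing $2^d$. Consequently every finite $2$-group $P\ne1$ has a subgroup $H$ with $d(H)=d(P)$ and exponent dividing $2^{d(P)}$.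

The same theorem also controls what happens in the presence of torsion.

**Theorem 3.** If $G$ is a pro-$2$ group of finite rank, then
$$\mathrm{rk}(G)\le\dim(G)+\max\{d(F)\mid F\le G\text{ finite}\}.$$
The bound is sharp.

We first see why Theorem 2 implies Theorem 1, then prove Theorem 2, and end with Theorem 3.

## Notation and two textbook inputs

We write $x^y=y^{-1}xy$ and $[x,y]=x^{-1}x^y$, so that $x^y=x[x,y]$ and
$$[xy,z]=[x,z]^y[y,z],\qquad [x,yz]=[x,z][x,y]^z. \tag{4}$$
In particular $[x^2,z]=[x,z]^x[x,z]$, an identity used throughout.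

For a finite $2$-group $N$, the group $\Phi(N)$ is generated by squares, it is the intersection of the kernels of all homomorphisms $N\to\mathbb F_2$, and $d(N)=\dim_{\mathbb F_2}N/\Phi(N)$. For a finitely generated pro-$2$ group $H$, the subgroup $\Phi(H)$ is open and $d(H)=d(H/\Phi(H))$.

From Dixon–du Sautoy–Mann–Segal, *Analytic pro‑p groups* (2nd ed.), we use two facts.

**(P)** [Thm 2.7] Let $N$ be a finite powerful $2$-group and $N_i=N^{2^i}$. Then $N_i=\{x^{2^i}\mid x\in N\}$ and $N_{i+1}=\Phi(N_i)=\{x^2\mid x\in N_i\}$. Also $[N_i,N]\le N_i^4=N_{i+2}$, and $x\mapsto x^{2^k}$ induces a surjective homomorphism $N_i/N_{i+1}\to N_{i+k}/N_{i+k+1}$.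

**(U)** [Cor. 4.3, Lemma 4.10] A pro-$2$ group of finite rank has an open normal uniform subgroup. If $U$ is uniform and $U_k=U^{2^k}$, then the $U_k$ are characteristic in $U$, are uniform of the same dimension, and form a base of neighbourhoods of $1$. For all $i,s$ the map $x\mapsto x^{2^s}$ is injective on $U$ and maps $U_i$ onto $U_{i+s}$.

As an example for (P), let $N=\langle a\rangle\times\langle b\rangle\cong C_4\times C_2$. Then $N_1=\langle a^2\rangle$, $N_2=1$, the layers $N_0/N_1$, $N_1/N_2$ have dimensions $2$ and $1$, and squaring maps the first onto the second, killing the class of $b$. For (U), take $U=\mathbb Z_2^n$ and $U_k=2^k\mathbb Z_2^n$.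

## A subgroup of small exponent lies deep: Theorem 1 from Theorem 2

Suppose a subgroup $H\le G$ needs $r$ generators. In a finite quotient $H/U_k$ that still needs $r$ generators, we look for a subgroup $L/U_k$ that needs $r$ generators and has small exponent. Since $G$ has no torsion, elements whose small powers lie in $U_k$ must themselves lie deep in $U$, where (2) bounds the number of generators. The one thing required is that the exponent be bounded independently of $k$, and Theorem 2 supplies this. We now write the argument out, assuming Theorem 2.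

**Step 1: reduction to pro-2 groups.** This step removes the odd primes. Let $G$ be a torsion-free compact $2$-adic Lie group. The core of an open pro-$2$ subgroup is an open normal pro-$2$ subgroup $W$. For odd $q$, a Sylow pro-$q$ subgroup of $G$ meets $W$ trivially, so it embeds in the finite group $G/W$. It is finite, and so trivial because $G$ is torsion-free. Hence $G$ is pro-$2$. Its rank $r=\mathrm{rk}(G)$ is finite. We may assume $G\neq1$, so $r\ge1$.

**Step 2: a worst subgroup and its dimension.** This step fixes the subgroup we work in. Since $r$ is finite, the supremum is attained: choose $H\le G$ with $d(H)=r$. As a pro-$2$ group of finite rank, $H$ is a compact $2$-adic Lie group; let $m=\dim H$. Then $m\le\dim G$. To see this, let $U'$ be an open uniform subgroup of $G$ and $U''$ an open uniform subgroup of $H\cap U'$. Since $H\cap U'$ is open in $H$, $U''$ is open in $H$, so $m=d(U'')\le\mathrm{rk}(U')=\dim U'=\dim G$ by (2).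

By (U), let $U$ be an open normal uniform subgroup of $H$ and $U_k=U^{2^k}$. Being characteristic in $U$, each $U_k$ is normal in $H$.

**Step 3: roots of deep elements are deep.** This is where torsion-freeness is used. *If $x\in H$ and $x^{2^s}\in U_k$ with $s\le k$, then $x\in U_{k-s}$.* By (U), $x^{2^s}=u^{2^s}$ for some $u\in U_{k-s}$. Since $x$ commutes with $x^{2^s}$,
$$(u^x)^{2^s}=(u^{2^s})^x=(x^{2^s})^x=x^{2^s}=u^{2^s},$$
and $u^x\in U$ because $U$ is normal in $H$. Injectivity of $y\mapsto y^{2^s}$ on $U$ gives $u^x=u$. So $x$ and $u$ commute and $(xu^{-1})^{2^s}=1$. As $H$ is torsion-free, $x=u\in U_{k-s}$.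

**Step 4: conclusion.** This step plugs in Theorem 2. As $\Phi(H)$ is open and the $U_k$ form a base of neighbourhoods, there is $k\ge r$ with $U_k\le\Phi(H)$. Then $d(H/U_k)=r\ge 1$. By Theorem 2 there is $L$ with $U_k\le L\le H$, $d(L/U_k)=r$ and $L/U_k$ of exponent dividing $2^r$. Every $x\in L$ has $x^{2^r}\in U_k$, so $x\in U_{k-r}$ by Step 3. Thus $L\le U_{k-r}$, which is uniform of dimension $m$, and by (2)
$$r=d(L/U_k)\le d(L)\le\mathrm{rk}(U_{k-r})=m\le\dim(G).$$
With (1), $\mathrm{rk}(G)=\dim(G)$. $\square$

## d-maximal groups with one or two generators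

In Step 4, the simplest possible wish would be a subgroup of exponent $2$ with the same number of generators. For finite $2$-groups in general this fails already for $Q_8$: it has $d(Q_8)=2$, but its only nontrivial subgroup of exponent $2$ is the centre, which is cyclic. So some growth of the exponent with $d$ must be allowed.

It is enough to bound the exponent of d-maximal groups. Let $P\ne1$ be a finite $2$-group and let $H\le P$ be minimal subject to $d(H)\ge d(P)$. Every proper subgroup $K<H$ has $d(K)<d(P)\le d(H)$, so $H$ is d-maximal. For a maximal subgroup $K$ of $H$ we have $d(H)-1\le d(K)$ (add one element to $K$ to generate $H$) and $d(K)\le d(P)-1$, so $d(H)\le d(P)$. Hence $d(H)=d(P)$, and the last sentence of Theorem 2 follows from the rest.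

If $d(G)=1$ and $G$ is d-maximal, then $G$ is cyclic and all proper subgroups are trivial, so $G=C_2$.

If $d(G)=2$, then all proper subgroups are cyclic. Let $G=\langle g,h\rangle$ and $N=\Phi(G)$, of index $4$. The three maximal subgroups are cyclic, and each contains $N$ with index $2$. As $\langle g,N\rangle$ is cyclic and $g\notin N$, it equals $\langle g\rangle$, and $g^2$ generates $N$; likewise $h^2$ and $(gh)^2$ generate $N$. In particular $N$ commutes with $g$ and $h$, so $N$ is central. If $N=1$, then $G=C_2\times C_2$. Otherwise let $z$ generate $N$. In $(gh)^2=g^2[g,h^{-1}]h^2$ the elements $g^2,h^2,(gh)^2$ are odd powers of $z$, so $[g,h^{-1}]$ is an odd power of $z$ and generates $N$. But $[g,h^{-1}]^2=[g^2,h^{-1}]=1$. So $|N|=2$, $|G|=8$, all elements outside $N$ square to $z$, and $G=Q_8$. The exponent is at most $4=2^2$, as Theorem 2 predicts, and $Q_8$ attains it.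

The group $D_8$ is not d-maximal, since it contains $C_2\times C_2$. The group $Q_8\times C_2$ is d-maximal with $d=3$: its involutions lie in a central $C_2\times C_2$, so no subgroup of order $8$ is elementary abelian, and every proper subgroup has at most $2$ generators.

In the calculation above we looked at squares modulo $N$ and noted that none of them may vanish. The next section does this in general.

## Squaring as a family of quadratic forms

For this and the next three sections, $G$ is a d-maximal $2$-group, $d=d(G)$, $N=\Phi(G)$, $V=G/N\cong\mathbb F_2^d$, and $M=\mathrm{Hom}(N,\mathbb F_2)$, so $\dim M=d(N)$. The group $G$ acts on $M$ by $(g\lambda)(n)=\lambda(n^g)$, and $N$ acts trivially. Let $M^G$ be the space of fixed vectors. For $\lambda\in M^G$ put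
$$q_\lambda(gN)=\lambda(g^2),\qquad b_\lambda(gN,hN)=\lambda([g,h]).$$

These are a quadratic form on $V$ and its polar form:

* $q_\lambda$ is well defined, since $(gn)^2=g^2n^gn$ and $\lambda(n^g)=\lambda(n)$.
* $b_\lambda$ is well defined, bilinear and alternating: $\lambda$ kills $[N,G]$ and is invariant under conjugation, so (4) gives additivity in each variable, and $[g,g]=1$.
* $(gh)^2=g^2[g,h^{-1}]h^2$ gives $q_\lambda(u+v)=q_\lambda(u)+q_\lambda(v)+b_\lambda(u,v)$. Here $h^{-1}N=hN$.
* $q_\lambda$ is linear in $\lambda$. If $q_\lambda=0$ then $\lambda=0$, because the elements $g^2$ generate $N$.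

For $Q_8$, with $V=\mathbb F_2^2$ and $\lambda\ne0$, we get $q_\lambda(v)=1$ for all $v\neq0$, that is, $q_\lambda=x^2+xy+y^2$.

**Lemma 1.** Let $X<V$ be a subspace of codimension $c\ge1$ and $Y=\{\lambda\in M^G: q_\lambda|_X=0\}$. Then $\dim Y\le c-1$.

*Proof.* The purpose is to turn d-maximality into linear algebra. Let $H<G$ be the preimage of $X$, a proper subgroup. Its Frattini subgroup is generated by squares, so it lies in $N$ and in the common kernel $N_Y\le N$ of all $\lambda\in Y$. Here $|N:N_Y|=2^{\dim Y}$. Hence
$$|H:\Phi(H)|\ge|H:N|\,|N:N_Y|=2^{d-c+\dim Y},$$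
so $d-c+\dim Y\le d(H)\le d-1$. $\square$

**Lemma 2.** $G$ acts trivially on $M$, i.e. $[N,G]\le\Phi(N)$. Moreover $d(N)=\dim M\le d-1$.

*Proof.* We show that a nontrivial action would produce too many forms vanishing on a large subspace. Suppose $M\ne M^G$. A $2$-group acting on the nonzero $\mathbb F_2$-space $M/M^G$ has a nonzero fixed vector. So there is $\mu\in M\setminus M^G$ with $\theta(g):=g\mu-\mu\in M^G$ for all $g$. From
$$\theta(gh)=g(h\mu-\mu)+(g\mu-\mu)=\theta(h)+\theta(g)$$
we see that $\theta:G\to M^G$ is a homomorphism. It is nonzero, and trivial on $N$. Let $t=\dim\theta(G)\ge1$ and let $X\subset V$ be the kernel of the induced map $V\to M^G$, of codimension $t$.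

Let $g\in\ker\theta$, so $g\mu=\mu$. Let $h\in G$ and $c=[g,h]\in N$. Then $h^{-1}g^2h=(gc)^2=g^2c^gc$, so
$$\theta(h)(g^2)=\mu(h^{-1}g^2h)-\mu(g^2)=\mu(c^g)+\mu(c)=(g\mu)(c)+\mu(c)=0.$$
So $q_\lambda|_X=0$ for all $\lambda$ in the $t$-dimensional space $\theta(G)$, which contradicts Lemma 1 with $c=t$.

Hence $M=M^G$. Then every $[n,g]=n^{-1}n^g$ is killed by all $\lambda\in M$, so it lies in $\Phi(N)$. Lemma 1 with $X=0$ and $c=d$ has $Y=M$, so $\dim M\le d-1$. $\square$

From now on $M=M^G$, and all $\lambda\in M$ have forms $q_\lambda$.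

**Lemma 3.** $N$ is powerful.

*Proof.* Put $P=[\Phi(N),N]\,\Phi(N)^2$. It is characteristic in $N$, so normal in $G$.

**Step 1: $[\Phi(N),G]\le P$.** This makes commutators with $G$ easy modulo $P$. For $n\in N$, $g\in G$ put $\varphi=[n,g]$, which lies in $\Phi(N)$ by Lemma 2. Then $(n^2)^g=(n\varphi)^2=n^2\varphi^n\varphi$, and $\varphi^n\varphi=\varphi[\varphi,n]\varphi\in P$, since modulo $[\Phi(N),N]$ it equals $\varphi^2$. So $G$ fixes the image of $n^2$ in $\Phi(N)/P$. Squares generate $\Phi(N)$, so $G$ acts trivially on $\Phi(N)/P$.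

**Step 2: $[N,N]\le P$.** Here we use that $N$ is generated by squares from $G$. For $g\in G$, $n\in N$ we have $[g,n]\in\Phi(N)$, so by Step 1
$$[g^2,n]=[g,n]^g[g,n]\equiv[g,n]^2\equiv1\pmod P.$$
The elements $g^2$ generate $N$ and are central in $N/P$, so $N/P$ is abelian.

**Step 3: $[N,N]\le N^4$.** This converts Step 2 into powerfulness. Suppose not. Choose $R\trianglelefteq N$ with $R\ge N^4$, maximal subject to $[N,N]\not\le R$, and put $Q=N/R$. Then $[Q,Q]\ne1$, and by maximality every nontrivial normal subgroup of $Q$ contains $[Q,Q]$. Applied to a central subgroup of order $2$, this shows that $[Q,Q]$ is central of order $2$. Hence $[a^2,b]=[a,b]^2=1$ for $a,b\in Q$, so $\Phi(Q)$ is central. It is abelian and generated by squares $a^2$ with $(a^2)^2=a^4=1$, so $\Phi(Q)^2=1$. The image of $P$ in $Q$ is $[\Phi(Q),Q]\,\Phi(Q)^2=1$. By Step 2, $[Q,Q]=1$, a contradiction. $\square$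

## The layers of $N$, and an obstruction at the anisotropic plane

Now $N$ is powerful with at most $d-1$ generators. This does not bound its exponent: a cyclic $2$-group is powerful. We must study the layers of $N$.

Put $N_i=N^{2^i}$, so $N_0=N$ and $N_1=\Phi(N)$. All $N_i$ are normal in $G$. For all $i\ge0$, $n\in N$, $g\in G$ the following hold:
$$[N_i,G]\le N_{i+1}, \tag{5}$$
$$[x^2,g]\equiv[x,g]^2\pmod{N_{i+3}}\quad\text{for }x\in N_i, \tag{6}$$
$$[n^{2^i},g]\equiv[n,g]^{2^i}\pmod{N_{i+2}}. \tag{7}$$

*Proof.* These say that commutation with $G$ moves one layer down and is compatible with taking powers. For $i=0$, (5) is Lemma 2. Assume (5) for $i$. Let $x\in N_i$ and $c=[x,g]\in N_{i+1}$. Then $[x^2,g]=c^xc=c[c,x]c$, and $[c,x]\in[N_{i+1},N]\le N_{i+3}$ by (P). So $[x^2,g]\equiv c^2\pmod{N_{i+3}}$, which is (6) for $i$. Now $c^2\in N_{i+2}$, and by (P) every element of $N_{i+1}$ is $x^2$ for some $x\in N_i$. So (5) holds for $i+1$, and by induction (5) and (6) hold for all $i$.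

For $i=0$, (7) is trivial. Suppose it holds for $i$. By (6) with $x=n^{2^i}$, $[n^{2^{i+1}},g]\equiv[n^{2^i},g]^2\pmod{N_{i+3}}$. The elements $[n^{2^i},g]$ and $[n,g]^{2^i}$ both lie in $N_{i+1}$ (the second because $[n,g]\in N_1$) and agree modulo $N_{i+2}$. Squaring is a well-defined map $N_{i+1}/N_{i+2}\to N_{i+2}/N_{i+3}$, so their squares agree modulo $N_{i+3}$. This gives (7) for $i+1$. $\square$

Let $M_i\subseteq M$ be the pullback of $\mathrm{Hom}(N_i/N_{i+1},\mathbb F_2)$ along the surjection $N/N_1\to N_i/N_{i+1}$, $n\mapsto n^{2^i}$. So $\lambda\in M_i$ means $\lambda(n)=\zeta(n^{2^i})$ for some $\zeta\in\mathrm{Hom}(N_i/N_{i+1},\mathbb F_2)$. Put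
$$w_i=\dim M_i=\dim N_i/N_{i+1}.$$
The map to layer $i+1$ is the map to layer $i$ followed by squaring, so $M=M_0\supseteq M_1\supseteq\cdots$. For $N=C_4\times C_2=\langle a\rangle\times\langle b\rangle$ (as a group on its own), $M_1$ is spanned by $a^xb^y\mapsto x\bmod2$, and $M_2=0$.

We know $w_0\le d-1$. If the $w_i$ decrease strictly until they reach $0$, then $w_{d-1}=0$, and the exponent is bounded as required. So assume $w_{i+1}=w_i=w>0$ for some $i$ and look for a contradiction. Lemma 1 tells us what would suffice: *a subspace $X\subseteq V$ of codimension at most $w$ on which all $q_\lambda$, $\lambda\in M_i$, vanish.*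

The sensible first attempt is to count: $w$ quadratic forms impose $w$ conditions, so they should have a zero set of dimension at least $d-w$. Over an algebraically closed field this is true of the zero *set*, but we need a *subspace*, and one defined over $\mathbb F_2$. This is where counting stops. For $d=2$ and the single form $x^2+xy+y^2$ we would need a line of zeros in $\mathbb F_2^2$, and there is no nonzero zero at all. The group $Q_8$ realises exactly this form. There $w_0=1$ and $w_1=0$, so there is no contradiction in Theorem 2, but the assumption $w_{i+1}=w_i$ must enter in a stronger way than through counting. It must make the zero set linear.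

## The derivation $x_i\mapsto x_i^2$ and a stationary layer

Let $S=\mathbb F_2[x_1,\dots,x_d]$, let $e_1,\dots,e_d$ be a basis of $V$, and for $\lambda\in M$ let
$$Q_\lambda=\sum_iq_\lambda(e_i)x_i^2+\sum_{i<j}b_\lambda(e_i,e_j)x_ix_j$$
be the polynomial of $q_\lambda$. It depends linearly on $\lambda$. Let $D$ be the derivation of $S$ with $D(x_i)=x_i^2$. Since $D(x_i^2)=0$ in characteristic $2$,
$$DQ_\lambda=\sum_{i<j}b_\lambda(e_i,e_j)(x_i^2x_j+x_ix_j^2).$$
Evaluated at a point $a$ over an extension field, this is the polar form at the pair consisting of $a$ and its Frobenius image $(a_i^2)$. That is why $D$ is useful: if $DQ_\lambda$ vanishes wherever the forms do, then zeros are orthogonal to their Frobenius images. The point of this section is that a stationary layer forces this.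

As a check, for $Q=x^2+xy+y^2$ we get $DQ=xy(x+y)$, which is not a multiple of the irreducible polynomial $Q$. For $Q=xy$ we get $DQ=(x+y)Q$, and $Q$ does vanish on the lines $x=0$ and $y=0$.

**Lemma 4.** If $M_{i+1}=M_i$, then $DQ_\lambda$ lies in the ideal $(Q_\mu:\mu\in M_i)$ for every $\lambda\in M_i$.

*Proof.* Let $\lambda\in M_i$. Since $\lambda\in M_{i+1}$, we can write $\lambda(n)=\zeta(n^{2^{i+1}})$ with $\zeta\in\mathrm{Hom}(N_{i+1}/N_{i+2},\mathbb F_2)$. Commutation with $g\in G$ also leads from layer $i$ to layer $i+1$, so we may define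
$$\beta(g)(n)=\zeta([n^{2^i},g])\qquad(g\in G,\ n\in N). \tag{8}$$

**Step 1: $\beta$ is a linear map $V\to M_i$.** This provides the multipliers. Fix $g$ and consider $x\mapsto\zeta([x,g])$ on $N_i$; it is defined by (5). We have $[xy,g]=[x,g]^y[y,g]$, and $[x,g]^y\equiv[x,g]$ modulo $[N_{i+1},N]\le N_{i+3}$. So the map is a homomorphism. It kills $N_{i+1}$ because $[N_{i+1},G]\le N_{i+2}$. So $\beta(g)$, its pullback along $n\mapsto n^{2^i}$, lies in $M_i$. Next, $[x,gh]=[x,h][x,g]^h$ and $[N_{i+1},G]\le N_{i+2}$ show $\beta(gh)=\beta(g)+\beta(h)$. Finally $\beta(g)=0$ for $g\in N$, because $[N_i,N]\le N_{i+2}$.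

**Step 2: an identity between the forms.** We compute $\beta(h)(g^2)$ in two ways. The claim is that for all $u,v\in V$
$$q_{\beta(v)}(u)=b_\lambda(u,v)+b_{\beta(u)}(u,v). \tag{9}$$
Let $u=gN$, $v=hN$ and $c=[g,h]\in N$. Then
$$[g^2,h]=c^gc=c[c,g]c=c^2[c,g]^c\equiv c^2[c,g]\pmod{N_2},$$
since $[c,g]\in N_1$ and $[N_1,N]\le N_3$. Here $c^2$ and $[c,g]$ lie in $N_1$. By (7) with $n=g^2$,
$$\beta(h)(g^2)=\zeta([(g^2)^{2^i},h])=\zeta([g^2,h]^{2^i}).$$
By (P), $y\mapsto y^{2^i}$ induces a homomorphism $N_1/N_2\to N_{i+1}/N_{i+2}$. Applying it to the congruence for $[g^2,h]$, and then (7) with $n=c$, we get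
$$\beta(h)(g^2)=\zeta(c^{2^{i+1}})+\zeta([c,g]^{2^i})=\lambda(c)+\zeta([c^{2^i},g])=\lambda(c)+\beta(g)(c).$$
The left side is $q_{\beta(v)}(u)$, and $\lambda(c)=b_\lambda(u,v)$, $\beta(g)(c)=b_{\beta(u)}(u,v)$. This is (9).

**Step 3: from values to polynomials.** We show, with $\beta_k=\beta(e_k)$,
$$DQ_\lambda=\sum_kx_kQ_{\beta_k}, \tag{10}$$
which proves the lemma, as all $\beta_k\in M_i$. Compare coefficients.

* $x_j^3$: on the right, $q_{\beta_j}(e_j)$, which is $0$ by (9) with $u=v=e_j$, since $b_\lambda$ and $b_{\beta_j}$ are alternating. On the left, $0$.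
* $x_i^2x_j$ with $i\ne j$: on the right, $q_{\beta_j}(e_i)+b_{\beta_i}(e_i,e_j)$, which by (9) with $u=e_i$, $v=e_j$ equals $b_\lambda(e_i,e_j)$. This is the coefficient on the left.
* $x_ix_jx_k$ with distinct indices: on the right, $b_{\beta_k}(e_i,e_j)+b_{\beta_i}(e_j,e_k)+b_{\beta_j}(e_i,e_k)$. Take (9) for $(u,v)=(e_i+e_j,e_k)$ and subtract (9) for $(e_i,e_k)$ and for $(e_j,e_k)$. Since $\beta$ is linear, this leaves
$$b_{\beta_k}(e_i,e_j)=b_{\beta_i}(e_j,e_k)+b_{\beta_j}(e_i,e_k).$$
So the coefficient is $0$, as on the left. $\square$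

Note the role of the hypothesis. The form $\lambda$ must come from layer $i+1$, while the multipliers $\beta_k$ come from layer $i$. Only when $M_{i+1}=M_i$ does the ideal generated by one space of forms contain its own $D$-images. If $w_i=1$, (10) says simply that $Q_\lambda$ divides $DQ_\lambda$. This fails for the anisotropic plane.

## A zero set made of rational subspaces

**Lemma 5.** Let $Q_1,\dots,Q_w\in S$ be quadratic forms with $w<d$ and $DQ_l\in I=(Q_1,\dots,Q_w)$ for all $l$. Then all $Q_l$ vanish on a common subspace $X\subseteq\mathbb F_2^d$ with $\dim X\ge d-w$.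

*Proof.* Let $K=\overline{\mathbb F}_2$, let $\varphi$ be the coordinatewise Frobenius $(a_i)\mapsto(a_i^2)$ on $K^d$, which is additive, let $Z\subseteq K^d$ be the zero set of $I$, and let $B_l$ be the polar form of $Q_l$.

**Step 1: a zero and its Frobenius image.** This step uses the hypothesis on $D$. Since the coefficients lie in $\mathbb F_2$, we have $Q_l(\varphi a)=Q_l(a)^2$, $B_l(\varphi a,\varphi b)=B_l(a,b)^2$, and $B_l(a,\varphi a)=(DQ_l)(a)$. So for $a\in Z$ we get $\varphi a\in Z$ and $B_l(a,\varphi a)=0$. Therefore $Q_l(a+\varphi a)=0$ for all $l$, so $a+\varphi a\in Z$.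

**Step 2: all Frobenius images are orthogonal.** We claim $B_l(a,\varphi^ka)=0$ for all $a\in Z$, $k\ge1$. The idea is to apply what we know to the new zero $a+\varphi a$. For $k=1$ this is Step 1. Let $k\ge2$ and suppose the claim holds for smaller exponents and all zeros. The case $k-1$ for $a+\varphi a\in Z$ reads
$$0=B_l(a,\varphi^{k-1}a)+B_l(a,\varphi^ka)+B_l(\varphi a,\varphi^{k-1}a)+B_l(\varphi a,\varphi^ka).$$
The first term is $0$ by induction. The third is $B_l(a,\varphi^{k-2}a)^2=0$, by induction for $k>2$ and because $B_l$ is alternating for $k=2$. The fourth is $B_l(a,\varphi^{k-1}a)^2=0$. So $B_l(a,\varphi^ka)=0$.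

**Step 3: the zero set is a union of subspaces defined over $\mathbb F_2$.** For $a\in Z$ put $L_a=\mathrm{span}_K\{\varphi^ja:j\ge0\}$. Each $Q_l$ vanishes at all $\varphi^ja$, and $B_l(\varphi^ia,\varphi^ja)=B_l(a,\varphi^{j-i}a)^{2^i}=0$ for $i<j$. Hence
$$Q_l\Bigl(\sum_jc_j\varphi^ja\Bigr)=\sum_jc_j^2Q_l(\varphi^ja)+\sum_{i<j}c_ic_jB_l(\varphi^ia,\varphi^ja)=0,$$
so $L_a\subseteq Z$. Also $\varphi(L_a)\subseteq L_a$. Apply $\varphi$ to the reduced echelon basis of $L_a$. The result consists of equally many vectors of $L_a$, again in reduced echelon form, so it is a reduced echelon basis of $L_a$. By uniqueness it is the same basis, so all its entries satisfy $c^2=c$ and lie in $\mathbb F_2$. Thus $L_a=X_a\otimes K$ for a subspace $X_a\subseteq\mathbb F_2^d$ on which all $Q_l$ vanish. As $a\in L_a\subseteq Z$, the set $Z$ is the union of the $L_a$, and there are only finitely many, because $\mathbb F_2^d$ has finitely many subspaces.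

**Step 4: one of them is large.** Now counting works. The set $Z$ is defined by $w$ equations and is nonempty, as $0\in Z$. By Krull's height theorem each irreducible component of $Z$ has dimension at least $d-w$. A component, being irreducible, lies in one of the finitely many subspaces $X_a\otimes K$. That $X_a$ has dimension at least $d-w$. $\square$

## The layers shrink strictly: proof of Theorem 2

Lemmas 2 and 3 give $[N,G]\le\Phi(N)$ and that $N$ is powerful. The statement on arbitrary $P$ was derived above from the exponent bound for d-maximal groups. It remains to bound exponents.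

**Step 1: no stationary layer.** We show that $w_i>0$ implies $w_{i+1}<w_i$. Suppose $w_i>0$ and $w_{i+1}=w_i$. Then $M_{i+1}=M_i\ne0$. The forms $Q_\lambda$, with $\lambda$ in a basis of $M_i$, generate the ideal $(Q_\mu:\mu\in M_i)$, since $Q_\mu$ is linear in $\mu$. Also $w_i\le w_0\le d-1<d$. By Lemma 4 the hypothesis of Lemma 5 holds, and we get $X\subseteq V$ of codimension $c\le w_i$ with $q_\lambda|_X=0$ for all $\lambda\in M_i$. Since $q_\lambda\neq0$ for $\lambda\ne0$, $X\ne V$, so $c\ge1$. Lemma 1 gives $w_i\le c-1\le w_i-1$, a contradiction.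

**Step 2: the exponent.** This step counts layers. As $w_0\le d-1$ and the $w_i$ decrease strictly until they reach $0$, we have $w_{d-1}=0$. So $N_{d-1}=N_d=\Phi(N_{d-1})$, which forces $N_{d-1}=1$, that is, $N^{2^{d-1}}=1$. For $g\in G$ we have $g^2\in N$, so $g^{2^d}=(g^2)^{2^{d-1}}=1$. $\square$

This completes the proof of Theorem 1 too, and with (3) it answers the question positively for all primes.

## When torsion is present: proof of Theorem 3

Torsion-freeness entered in Step 3 of the proof of Theorem 1. With torsion, an element of $L$ need not lie in $U$. But elements of $L\cap U$ are still deep, and what is left of $L$ modulo $U$ turns out to lift to a finite subgroup.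

Let $r=\mathrm{rk}(G)$; we may assume $r\ge1$. The maximum in the theorem exists, since $d(F)\le r$ for every $F\le G$. Choose $H\le G$ with $d(H)=r$, let $m=\dim H$, and take $U$ and $U_k$ for $H$ as in Step 2 of the proof of Theorem 1; that step did not use torsion-freeness and gives $m\le\dim G$. It suffices to find a finite $F\le H$ with $d(F)\ge r-m$.

**Step 1: the part of $L$ inside $U$ is deep.** This bounds how many generators $U$ can account for. For each $k\ge r$ with $U_k\le\Phi(H)$, Theorem 2 gives $L=L^{(k)}$ with $U_k\le L\le H$, $d(L/U_k)=r$, and $L/U_k$ of exponent dividing $2^r$. If $x\in L\cap U$, then $x^{2^r}\in U_k$, so $x^{2^r}=u^{2^r}$ with $u\in U_{k-r}$, and $x=u$ by injectivity of $y\mapsto y^{2^r}$ on $U$. Hence $L\cap U\le U_{k-r}$ and $d(L\cap U)\le\mathrm{rk}(U_{k-r})=m$. As $L/(L\cap U)\cong LU/U$,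
$$r=d(L/U_k)\le d(L)\le d(LU/U)+m.$$

**Step 2: approximate complements.** This step finds complements of $U$ modulo deeper and deeper $U_j$. By Dedekind's law,
$$LU_{k-r}\cap U=(L\cap U)U_{k-r}=U_{k-r}.$$
With $B=LU$, the group $LU_{k-r}/U_{k-r}$ is therefore a complement of $U/U_{k-r}$ in $B/U_{k-r}$. There are finitely many groups between $U$ and $H$, so the same $B$ occurs for infinitely many $k$. Fix it and put $Q=B/U$. By Step 1, $d(Q)\ge r-m$.

**Step 3: passing to the limit.** A compactness argument gives a true complement. For each $j$ let $C_j$ be the finite set of homomorphisms $Q\to B/U_j$ that are sections of $B/U_j\to Q$. By Step 2, $C_j\ne\emptyset$ for infinitely many $j$ (namely $j=k-r$). Composition with $B/U_{j+1}\to B/U_j$ maps $C_{j+1}$ to $C_j$, so $C_j\neq\emptyset$ for all $j$. An inverse limit of nonempty finite sets is nonempty, so $\varprojlim C_j\ne\emptyset$. An element of it is a homomorphic section $Q\to\varprojlim B/U_j=B$. It is injective, so its image $F$ is a finite subgroup of $H$ with $d(F)=d(Q)\ge r-m$. Hence $\mathrm{rk}(G)=r\le m+d(F)\le\dim(G)+d(F)$,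 which proves the inequality.

**Step 4: sharpness.** This step exhibits groups where equality holds. Let $F$ be any finite $2$-group, $n\ge0$ and $G=F\times\mathbb Z_2^n$, so $\dim G=n$. A finite subgroup of $G$ has trivial image in $\mathbb Z_2^n$, so it lies in $F$, and the right side of Theorem 3 is $n+\mathrm{rk}(F)$. If $F_0\le F$ has $d(F_0)=\mathrm{rk}(F)$, then $d(F_0\times\mathbb Z_2^n)=\mathrm{rk}(F)+n$, as one sees on Frattini quotients. So equality holds. $\square$

Here is a second family attaining the bound: let $n\ge1$ and $G=(\mathbb Z_2\rtimes\{\pm1\})^n$, of dimension $n$, and let $A=\mathbb Z_2^n$ be the kernel of $G\to\{\pm1\}^n$. A finite subgroup meets the torsion-free group $A$ trivially, so it embeds in $C_2^n$ and needs at most $n$ generators. By Theorem 3, $\mathrm{rk}(G)\le 2n$. On the other hand $d(G)=2n$, because each factor has Frattini quotient $C_2\times C_2$. So $\mathrm{rk}(G)=d(G)=2n$. Moreover $G$ has no nontrivial finite normal subgroup: such a subgroup $E$ satisfies $[E,A]\le E\cap A=1$, so it lies in the centralizer of $A$, which is $A$ itself,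 and then $E=E\cap A=1$.

If $G$ is a torsion-free pro-$2$ group of finite rank, then $1$ is its only finite subgroup, and Theorem 3 reads $\mathrm{rk}(G)\le\dim(G)$. With the reduction to pro-$2$ groups and (1), this is Theorem 1 again.
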